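\title{Birational maps of type $(2,2)$ onto a quadric are hyperplane restrictions of quadratic Cremona transformations}

\begin{abstract}
Let $\varphi$ be a birational map from $\mathbb P^n$ onto a smooth complex quadric $\mathcal Q\subset\mathbb P^{n+1}$ such that $\varphi$ is given by quadrics and $\varphi^{-1}$ by quadric sections of $\mathcal Q$, both without fixed components. We prove that $\varphi$ is the restriction to a hyperplane of a Cremona transformation of $\mathbb P^{n+1}$ of type $(2,2)$, which settles a conjecture stated by Staglian\`o. The same holds for every irreducible quadric when $n\ge 3$. The Cremona transformation is unique up to a linear automorphism fixing the hyperplane pointwise, and its inverse is obtained by adjoining the equation of $\mathcal Q$ to the quadrics that define $\varphi^{-1}$. The proof puts $\varphi$ in normal form at a general point and reduces the question to the divisibility of one quadratic form by another.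
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb C$. Let $V=\mathbb C^{n+1}$ and $W=\mathbb C^{n+2}$, let $q$ be a quadratic form on $W$ of rank $\rho\ge3$, that is, an irreducible one, let $\mathcal Q=\{q=0\}\subset\mathbb P(W)=\mathbb P^{n+1}$, and let $\widehat{\mathcal Q}\subset W$ be the affine cone over $\mathcal Q$. The quadric $\mathcal Q$ is smooth when $\rho=n+2$. A \emph{quadratic map} between vector spaces is a map whose components are quadratic forms, and $[F]$ denotes the rational map of projective spaces that it induces.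

A birational map $\varphi\colon\mathbb P^n=\mathbb P(V)\dashrightarrow\mathcal Q$ has \emph{type $(2,2)$} if
\begin{itemize}
\item $\varphi=[F]$ for a quadratic map $F\colon V\to W$ whose components have no common factor, and
\item $\varphi^{-1}=[G|_{\mathcal Q}]$ for a quadratic map $G\colon W\to V$ such that $\{G=0\}\cap\mathcal Q$ contains no prime divisor of $\mathcal Q$.
\end{itemize}
The two conditions say that the linear systems defining $\varphi$ and $\varphi^{-1}$ have no fixed components, so that $2$ is the true degree in both directions. The \emph{base locus} $\mathfrak B$ of $\varphi$ is the scheme of common zeros of the components of $F$. A Cremona transformation of $\mathbb P^{n+1}$ has type $(2,2)$ if it and its inverse are given by quadratic maps $\widehat F$ and $\widehat G$, each without common factor. A \emph{lift} of $\varphi$ is a Cremona transformation $\widehat\varphi\colon\mathbb P(V\oplus\mathbb C)\dashrightarrow\mathbb P(W)$ of type $(2,2)$ whose restriction to the hyperplane $H=\mathbb P(V)$ is $\varphi$, and $\varphi$ is \emph{liftable}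 if it has a lift. In that case $\mathfrak B$ is the section by $H$ of the base locus of $\widehat\varphi$.

Cremona transformations of type $(2,2)$ produce maps onto quadrics without any effort. If $\widehat G\circ\widehat F$ is a multiple of the identity, then $\widehat F$ sends a hyperplane $\{\lambda=0\}$ into the quadric $\{\lambda\circ\widehat G=0\}$; Theorem~\ref{thm:unique}(b) below says when the restriction is birational.

\begin{example}\label{ex:hankel}
On the space $\mathbb C^6$ of symmetric $3\times3$ matrices the adjugate is a quadratic map with $\operatorname{adj}(\operatorname{adj}X)=\det(X)\,X$. Let $\lambda(X)=x_{13}-x_{22}$. The hyperplane $\{\lambda=0\}\cong\mathbb P^4$ consists of the Hankel matrices, $\det$ does not vanish identically on it (take $x_{13}=x_{22}=1$ and all other entries $0$), and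
\[
\lambda(\operatorname{adj}Y)=y_{12}y_{23}-y_{11}y_{33}+y_{13}(y_{13}-y_{22})
\]
has rank $6$. So the adjugate restricts to a birational map from $\mathbb P^4$ onto a smooth quadric fourfold $\mathcal Q$. The adjugate vanishes exactly at the matrices $vv^{T}$. These form a surface in $\mathbb P^5$, too small to contain a divisor of $\mathcal Q$, and those of Hankel type ($v_1v_3=v_2^2$) form a rational normal quartic curve in $\mathbb P^4$. Hence the restriction has type $(2,2)$, and it is liftable by construction.
\end{example}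

The question is whether every map of type $(2,2)$ onto a smooth quadric arises in this way. As recorded in \cite{Sta}, $\varphi$ is liftable if $\mathfrak B$ is reduced and $n\le4$, and also if $\varphi$ is \emph{special}, meaning that $\mathfrak B$ is smooth and irreducible. It is conjectured in \cite{Sta} that every birational map of type $(2,2)$ from $\mathbb P^n$ into a smooth quadric of $\mathbb P^{n+1}$ is liftable. We prove this.

\begin{theorem}\label{thm:smooth}
Every birational map $\varphi\colon\mathbb P^n\dashrightarrow\mathcal Q\subset\mathbb P^{n+1}$ of type $(2,2)$ into a smooth quadric is liftable, with no assumption on $\mathfrak B$ or $n$. For $n\le2$ no such $\varphi$ exists.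
\end{theorem}

\begin{theorem}\label{thm:irred}
For $n\ge3$, every birational map $\varphi\colon\mathbb P^n\dashrightarrow\mathcal Q\subset\mathbb P^{n+1}$ of type $(2,2)$ into an irreducible quadric, smooth or not, is liftable.
\end{theorem}

\begin{theorem}\label{thm:unique}
\textup{(a)} Let $n\ge2$, let $\mathcal Q=\{q=0\}$ be irreducible, and let $\varphi=[F]$ have type $(2,2)$ with inverse $[G|_{\mathcal Q}]$. The inverse of any lift of $\varphi$ is given by $(c'G+qv,\;cq)$ for some $v\in V$ and $c,c'\in\mathbb C^*$. The lift is unique up to composition on the source with a linear automorphism of $\mathbb P^{n+1}$ fixing $H$ pointwise.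

\textup{(b)} Conversely, let $\widehat F,\widehat G\colon\mathbb C^{n+2}\to\mathbb C^{n+2}$ be quadratic maps with $\widehat G\circ\widehat F=N\cdot\mathrm{id}$ and $N\ne0$, let $\lambda\ne0$ be a linear form with $\lambda\nmid N$, and suppose that $q:=\lambda\circ\widehat G$ is irreducible. Then $\widehat F|_{\{\lambda=0\}}$ is birational onto $\{q=0\}$, with inverse $\widehat G|_{\{q=0\}}$.
\end{theorem}

Part (a) of Theorem~\ref{thm:unique} leaves one candidate: the lift must be the inverse of $(G,q)$. The difficulty is that the hypotheses say only that $F(G(w))$ is a multiple of $w$ for $w$ on $\mathcal Q$, while a lift requires an identity on all of $W$. The error term is $q\,M$ for a quadratic map $M\colon W\to W$, and a lift exists exactly when $M$ lies in a small explicit space (Section~\ref{sec:shape}). Section~\ref{sec:examples} shows this in two examples. Section~\ref{sec:normal} puts $F$ and $G$ in normal form at a general point, where $q=y_0r-q'(y)$. Section~\ref{sec:psi} shows that a single component of $M$ controls all the others, and that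 this component is of the required shape if and only if $q'$ divides an explicit quadratic form $\psi$. Section~\ref{sec:vanish} proves that $q'$ divides $\psi$, and Section~\ref{sec:low} treats low dimensions and lists where each hypothesis is used.

For a quadratic map $f$ we write $f(u,u')$ for its polarization, the symmetric bilinear map with $f(u,u)=f(u)$. Thus $f(u+u')=f(u)+2f(u,u')+f(u')$ and $df_u(u')=2f(u,u')$. A congruence between polynomial maps is meant componentwise.

\section{Two lemmas and two identities}\label{sec:prelim}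

The first lemma turns a one-sided polynomial identity into birationality.

\begin{lemma}\label{lem:left}
Let $X,Y$ be irreducible varieties of the same dimension and let $\phi\colon X\dashrightarrow Y$, $\chi\colon Y\dashrightarrow X$ be rational maps. Suppose that for all $x$ in a nonempty open set $X^\circ\subset X$ the map $\phi$ is defined at $x$, the map $\chi$ is defined at $\phi(x)$, and $\chi(\phi(x))=x$. Then $\phi$ is birational with inverse $\chi$.
\end{lemma}

\begin{proof}
The map $\phi$ is injective on $X^\circ$, so its image has dimension $\dim Y$ and is dense. The image of $\chi$ contains $X^\circ$. On function fields $\phi^*\circ\chi^*=\mathrm{id}$, so the field homomorphism $\phi^*\colon\mathbb C(Y)\to\mathbb C(X)$ is surjective, hence an isomorphism with inverse $\chi^*$.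
\end{proof}

The second lemma says that two polynomial maps that are pointwise parallel on a quadric cone differ by a polynomial factor. It rests on two textbook facts: a hypersurface in affine space whose singular locus has codimension at least $2$ is normal, and on a normal variety a regular function defined outside a closed subset of codimension at least $2$ extends to the whole variety.

\begin{lemma}\label{lem:prop}
Let $p$ be a quadratic form of rank at least $3$ on a vector space $E$ and let $X=\{p=0\}\subset E$. Let $P,R\colon E\to E'$ be homogeneous polynomial maps of degrees $d\ge d'$ such that all minors $P_iR_j-P_jR_i$ vanish on $X$ and $Z=\{R=0\}\cap X$ has codimension at least $2$ in $X$. Then there is a form $h$ of degree $d-d'$ on $E$ with $P\equiv hR \pmod p$.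
\end{lemma}

\begin{proof}
The singular locus of $X$ is the radical of $p$, of codimension $\operatorname{rk}p-1\ge2$ in $X$, so $X$ is normal. The functions $P_i/R_i$ on $X\cap\{R_i\neq0\}$ agree on overlaps, so they define a regular function $h$ on $X\setminus Z$ with $P=hR$. It extends to $X$, so it is the restriction of a polynomial $\sum_k h_k$ with $h_k$ homogeneous of degree $k$. From $h(\mu u)=\mu^{d-d'}h(u)$ for $\mu\in\mathbb C^*$ we see that $h_k$ vanishes on $X$ for $k\neq d-d'$, so we may take $h=h_{d-d'}$. Finally $P-hR$ vanishes on $X$, and $p$ is irreducible, so $p$ divides its components.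
\end{proof}

From now on, unless stated otherwise, $n\ge2$, the quadric $\mathcal Q$ is irreducible, and $\varphi=[F]$ has type $(2,2)$ with inverse $[G|_{\mathcal Q}]$. We write $x$ for a point of $V$ and $w$ for a point of $W$.

The set $F(V)$ is stable under scaling and $\varphi$ is dominant, so $F(V)$ is dense in $\widehat{\mathcal Q}$. Hence a form on $W$ that vanishes on $F(V)$ is divisible by $q$. Since $\varphi^{-1}\circ\varphi=\mathrm{id}$, we have $G_i(F)\,x_j=G_j(F)\,x_i$ for all $i,j$, so $x_i$ divides $G_i(F)$ with a quotient independent of $i$: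
\begin{equation}\label{eq:GF}
G(F(x))=C(x)\,x,\qquad C\text{ a cubic form on }V .
\end{equation}
Here $C\ne0$ because $G$ does not vanish identically on $\widehat{\mathcal Q}$. Applying $F$ to \eqref{eq:GF} gives $F(G(F))=C^2F$, so the minors $F_i(G)\,w_j-F_j(G)\,w_i$ vanish on $F(V)$, hence on $\widehat{\mathcal Q}$. Lemma~\ref{lem:prop} with $P=F\circ G$ and $R=\mathrm{id}$ gives a cubic form $D$ and a quadratic map $M\colon W\to W$ with
\begin{equation}\label{eq:FG}
F(G(w))=D(w)\,w+q(w)\,M(w)\quad\text{on }W,\qquad D(F(x))=C(x)^2 .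
\end{equation}
The second equality follows by putting $w=F(x)$ in the first, and it shows that $q\nmid D$. The pair $(D,M)$ is determined up to replacing it by $(D+q\ell,\;M-\ell w)$ with $\ell$ a linear form on $W$.

\section{The shape of a lift}\label{sec:shape}

We use coordinates $(x,t)$ on $V\oplus\mathbb C$, so that $H=\{t=0\}$. Let $\widehat\varphi=[\widehat F]$ be a lift. Then $\widehat F(x,0)\neq0$, since otherwise $t$ would be a common factor of $\widehat F$, and $\widehat F(x,0)$ defines the same rational map as $F$. As $F$ has no common factor and both maps are quadratic, they are proportional, and we always scale $\widehat F$ so that $\widehat F(x,0)=F(x)$.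

\begin{proof}[Proof of Theorem~\ref{thm:unique}]
(a) Let $\widehat G=(G_1,G_t)$ define the inverse of a lift $[\widehat F]$. As in \eqref{eq:GF}, $\widehat G(\widehat F(x,t))=N(x,t)\,(x,t)$ for a cubic form $N$. At $t=0$ this reads $G_t(F(x))=0$ and $G_1(F(x))=N(x,0)\,x$. So $G_t=cq$, and $c\ne0$ because $[\widehat G]$ is dominant. If $N(x,0)$ were zero, then $G_1$ would vanish on $\widehat{\mathcal Q}$ and $q$ would be a common factor of $\widehat G$; so $G_1|_{\mathcal Q}\neq0$. At a point $F(x)$ both $G_1$ and $G$ are multiples of $x$, so the minors of $(G_1,G)$ vanish on $\widehat{\mathcal Q}$. The set $\{G=0\}\cap\widehat{\mathcal Q}$ has codimension at least $2$, because $\{G=0\}\cap\mathcal Q$ contains no prime divisor. Lemma~\ref{lem:prop} gives $G_1=c'G+qv$ with $c'\in\mathbb C$ and $v\in V$, and $c'\neq0$ since $G_1|_{\mathcal Q}\ne0$. Thus $\widehat G=\alpha\circ(G,q)$ with $\alpha(x,t)=(c'x+tv,\,ct)$, a linear automorphism that acts on $\{t=0\}$ as a scalar and so fixes $H$ pointwise. If $\widehat\varphi_1,\widehat\varphi_2$ are lifts with inverses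 $\alpha_1\circ(G,q)$ and $\alpha_2\circ(G,q)$, then $\widehat\varphi_2=\widehat\varphi_1\circ\alpha_1\circ\alpha_2^{-1}$.

(b) For $x\in\{\lambda=0\}$ we have $q(\widehat F(x))=\lambda(\widehat G(\widehat F(x)))=N(x)\lambda(x)=0$, so $\widehat F$ maps the hyperplane into $\{q=0\}$, and $\widehat G$ maps $\{q=0\}$ into the hyperplane by the definition of $q$. Since $\lambda\nmid N$, the open subset $\{N\neq0\}$ of the hyperplane is nonempty. On it $\widehat G(\widehat F(x))=N(x)x\ne0$, and Lemma~\ref{lem:left} applies, both varieties being irreducible of dimension $n$.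
\end{proof}

So we ask when $(G,q)$ has a quadratic inverse extending $F$. Every quadratic map extending $F$ has the form $F(x)+tL(x)+t^2\nu$, and substituting $(G,q)$ into it translates the question into one about $M$.

\begin{lemma}\label{lem:criterion}
The map $\varphi$ is liftable if and only if there are a linear form $\ell$ on $W$, a linear map $L\colon V\to W$ and a vector $\nu\in W$ such that
\begin{equation}\label{eq:M}
M(w)=\ell(w)\,w-L(G(w))-q(w)\,\nu .
\end{equation}
In that case $\widehat F(x,t)=F(x)+tL(x)+t^2\nu$ defines a lift, with inverse $\widehat G=(G,q)$.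
\end{lemma}

\begin{proof}
Assume \eqref{eq:M}. By \eqref{eq:FG},
\[
\widehat F(\widehat G(w))=F(G)+q\,L(G)+q^2\nu=(D+q\ell)(w)\,w ,
\]
and $D+q\ell\neq0$ because $q\nmid D$. By Lemma~\ref{lem:left}, $[\widehat G]$ and $[\widehat F]$ are mutually inverse Cremona transformations. A common factor of $\widehat G$ would divide the irreducible form $q$, hence would be a multiple of $q$; but $G|_{\mathcal Q}\ne0$. A common factor $p(x,t)$ of $\widehat F$ is a form of positive degree, $p(x,0)\neq0$ because $F\neq0$, and $p(x,0)$ would be a common factor of $F$. So $[\widehat F]$ has type $(2,2)$ and restricts to $\varphi$.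

Conversely, let $\widehat\varphi$ be a lift with inverse $\alpha\circ(G,q)$ as in the proof of Theorem~\ref{thm:unique}(a). Then $\widehat\varphi\circ\alpha$ is a lift with inverse $(G,q)$. Write it as $[F+tL+t^2\nu]$. Then $F(G)+qL(G)+q^2\nu=N'w$ for a cubic form $N'$. By \eqref{eq:FG}, $N'=D$ on $\widehat{\mathcal Q}$, so $N'=D+q\ell$, and \eqref{eq:M} follows after division by $q$.
\end{proof}

\section{Two examples}\label{sec:examples}

\begin{example}[four lines in $\mathbb P^4$]\label{ex:lines}
Let $n=4$, let $q=w_1w_4+w_2w_5+w_3w_6$, which is nondegenerate, and let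
\begin{align*}
F&=\bigl(x_2x_3,\;x_1x_3,\;x_1x_2,\;x_1x_4,\;x_2x_5,\;-x_3(x_4+x_5)\bigr),\\
G&=\bigl(w_2w_3,\;w_1w_3,\;w_1w_2,\;w_1w_4,\;w_2w_5\bigr).
\end{align*}
Then $q(F)=0$ and $G(F(x))=x_1x_2x_3\cdot x$, so $[F]$ is birational onto $\mathcal Q$ by Lemma~\ref{lem:left}. The components $x_2x_3$ and $x_1x_4$ are coprime. The zero set of $G$ on $\mathcal Q$ is the union of the four planes $w_1=w_2=w_3=0$, $\;w_1=w_2=w_6=0$, $\;w_2=w_3=w_4=0$, $\;w_1=w_3=w_5=0$, of codimension $2$ in $\mathcal Q$. So $[F]$ has type $(2,2)$. The first five components of $F(G(w))$ are $w_1w_2w_3\cdot w_i$, and the sixth is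
\[
-w_1w_2(w_1w_4+w_2w_5)=w_1w_2w_3\cdot w_6-q\cdot w_1w_2 .
\]
Thus $D=w_1w_2w_3$ and $M=(0,0,0,0,0,-w_1w_2)$. The only nonzero entry of $M$ is, up to sign, the third component of $G$. So \eqref{eq:M} holds with $\ell=0$, $\nu=0$, $L(x)=(0,0,0,0,0,x_3)$, and the lift is
\[
\widehat F=\bigl(x_2x_3,\;x_1x_3,\;x_1x_2,\;x_1x_4,\;x_2x_5,\;x_3(t-x_4-x_5)\bigr).
\]
It vanishes on the four planes $x_1=x_2=x_3=0$, $\;x_2=x_3=x_4=0$, $\;x_1=x_3=x_5=0$, $\;x_1=x_2=t-x_4-x_5=0$, which cut on $H$ the four lines where $F$ vanishes.
\end{example}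

\begin{example}[stereographic projection]\label{ex:stereo}
Let $q'\neq0$ be a quadratic form on $\mathbb C^n$, $n\ge2$, and use coordinates $(x_0,z)$ on $V$ and $(y_0,y,r)$ on $W$ with $z,y\in\mathbb C^n$. Let $q=y_0r-q'(y)$ and $F=(x_0^2,\;x_0z,\;q'(z))$. The inverse of $[F]$ is the linear projection $(y_0,y)$ from the point $(0,0,1)\in\mathcal Q$. It is also given by quadrics, but with a fixed component: for $\kappa\in\mathbb C$ put $h=y_0+\kappa r$, $g=hy_0-\kappa q$ and $G_\kappa=(g,\;hy)$, which equals $h\cdot(y_0,y)$ on $\mathcal Q$. Let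
\[
\widehat F_\kappa=\bigl(x_0^2+\kappa tx_0,\;\;x_0z,\;\;q'(z)+tx_0+\kappa t^2\bigr).
\]
Using $g+\kappa q=hy_0$ and $hq'(y)+qy_0=h(y_0r-q)+qy_0=rg$, we get
\[
\widehat F_\kappa(G_\kappa,q)=\bigl(g\,hy_0,\;\;g\,hy,\;\;h(hq'(y)+qy_0)\bigr)=gh\cdot(y_0,y,r),
\]
with $gh=1$ at $(1,0,0)$. As in Lemma~\ref{lem:criterion}, each $[\widehat F_\kappa]$ is a Cremona transformation of type $(2,2)$ restricting to $[F]$. Two of them do not differ by a linear automorphism of the source: if they did, the components of their inverses would span the same space of quadrics, but on $\mathcal Q$ this space has the fixed divisor $\{y_0+\kappa r=0\}$, which depends on $\kappa$. So the uniqueness in Theorem~\ref{thm:unique}(a) fails when $G$ has a fixed component, and the restriction in Theorem~\ref{thm:unique}(b) need not have type $(2,2)$.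
\end{example}

\section{Normal form at a general point}\label{sec:normal}

To compute $M$ in general we need coordinates in which $F$ and $G$ are as explicit as possible. We expand $F$ at a general point $e$, use $dF_e$ to identify a hyperplane of $V$ with a subspace of $W$, and arrive at Example~\ref{ex:stereo} plus correction terms.

Choose $e\in V$ such that $C(e)\neq0$ and $\varepsilon_0:=F(e)$ is not in the radical of $q$; both conditions are open and nonempty, since $F(V)$ is dense in $\widehat{\mathcal Q}$. Pick $w'\in W$ with $2q(\varepsilon_0,w')=1$ and put $\varepsilon_r=w'-q(w')\varepsilon_0$. Then $q(y_0\varepsilon_0+r\varepsilon_r)=y_0r$. With $U=\{\varepsilon_0,\varepsilon_r\}^\perp$, of dimension $n$, we have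
\[
W=\mathbb C\varepsilon_0\oplus U\oplus\mathbb C\varepsilon_r,\qquad q(y_0,y,r)=y_0r-q'(y),\qquad \operatorname{rk}q'=\rho-2\ge1 .
\]
Let $b$ be the polarization of $q'$. The hyperplane $\varepsilon_0^\perp=\{r=0\}=\mathbb C\varepsilon_0\oplus U$ is tangent to $\widehat{\mathcal Q}$ at $\varepsilon_0$.

The differential $dF_e$ maps $V$ isomorphically onto $\varepsilon_0^\perp$. Indeed, differentiating \eqref{eq:GF} at $e$ gives $dG_{\varepsilon_0}(dF_e\,u)=dC_e(u)\,e+C(e)\,u$. If $dF_e\,u=0$, then $u\in\mathbb Ce$, and $dF_e(e)=2\varepsilon_0\neq0$ forces $u=0$. Differentiating $q\circ F=0$ shows that the image lies in $\varepsilon_0^\perp$, which has dimension $n+1$ as well.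

The subspace $dF_e^{-1}(U)$ is a complement to $\mathbb Ce$, and we identify it with $U$ through $dF_e$. So $V=\mathbb Ce\oplus U$, and for $x=x_0e+z$ we have $F(x)=x_0^2\varepsilon_0+x_0z+F(z)$. Write $F(z)=(\beta(z),f(z),\eta(z))$ with $\beta,\eta$ quadratic forms on $U$ and $f\colon U\to U$ a quadratic map. Then
\[
0=q(F)=x_0^2\bigl(\eta-q'(z)\bigr)-2x_0\,b(z,f)+\bigl(\beta\eta-q'(f)\bigr),
\]
and comparing powers of $x_0$ we obtain
\begin{equation}\label{eq:F}
F=\bigl(x_0^2+\beta(z),\;x_0z+f(z),\;q'(z)\bigr),\qquad b(z,f(z))=0,\qquad q'(f(z))=\beta(z)\,q'(z).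
\end{equation}
Every irreducible factor of $F_r=q'(z)$ is a form in $z$ alone and so vanishes at $e$, while $C(e)\ne0$. Hence
\begin{equation}\label{eq:gcd}
\gcd(F_r,C)=1 .
\end{equation}

Next we normalize $G$. Subtracting $q\cdot v$ with $v\in V$ changes neither $G|_{\mathcal Q}$ nor \eqref{eq:GF}, so we may assume that the monomial $y_0r$ does not occur in $G$. We scale $G$ so that $C(e)=1$, write $C=x_0^3+x_0^2c_1(z)+x_0c_2(z)+c_3(z)$, and from now on take $D$ and $M$ in \eqref{eq:FG} for this $G$. Write $G=(G_0,G')\in\mathbb Ce\oplus U$ as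
\[
G_0=g_0y_0^2+y_0\,a(y)+B(y)+r\,c(y,r),\qquad G'=y_0^2\sigma+y_0\,\varrho(y)+\gamma(y)+r\,A(y,r),
\]
where $g_0\in\mathbb C$, $\sigma\in U$, the maps $a,\varrho,c,A$ are linear, and $B,\gamma$ are quadratic. We substitute \eqref{eq:F} in $G_0(F)=x_0C$ and $G'(F)=Cz$. The terms $r\,c$ and $r\,A$ contribute only to $x_0^1$ and $x_0^0$, with coefficients divisible by $q'$. The coefficients of $x_0^4,x_0^3,x_0^2$ give
\begin{align*}
&g_0=1, && a(z)=c_1, && 2\beta+a(f)+B=c_2 &&\text{from }G_0,\\
&\sigma=0, && \varrho(z)=z, && f(z)+\gamma(z)=c_1z &&\text{from }G' .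
\end{align*}
So $\gamma(z)=a(z)z-f(z)$, and with $s:=y_0+a(y)$,
\begin{equation}\label{eq:G}
G_0|_{r=0}=y_0s+B(y),\qquad G'|_{r=0}=sy-f(y).
\end{equation}
The coefficients of $x_0^1$ and $x_0^0$ in $G'(F)=Cz$ give $\beta z+2\gamma(z,f)\equiv c_2z$ and $\beta f+\gamma(f)\equiv c_3z$ modulo $q'$. Inserting $2\gamma(z,f)=a(z)f+a(f)z-2f(z,f)$, $\gamma(f)=a(f)f-f(f)$ and the value of $c_2$, we get
\begin{equation}\label{eq:cong}
2f(z,f(z))\equiv a\,f-(\beta+B)\,z,\qquad f(f(z))\equiv\bigl(\beta+a(f)\bigr)f-c_3\,z\pmod{q'} .
\end{equation}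

\section{One quadratic form decides}\label{sec:psi}

Condition \eqref{eq:M} concerns $n+2$ quadratic forms on $W$. One of them is easy to compute on the hyperplane $r=0$. The $r$-component of \eqref{eq:FG} is $q'(G')=Dr+qM_r$. At $r=0$ we have $q=-q'(y)$, and \eqref{eq:G} and \eqref{eq:F} give
\[
q'(sy-f)=s^2q'-2s\,b(y,f)+q'(f)=(s^2+\beta)\,q' ,
\]
so that
\begin{equation}\label{eq:Mr}
M_r|_{r=0}=-(s^2+\beta).
\end{equation}
Suppose that \eqref{eq:M} holds and write $L_r(x_0,z)=l_0x_0+l(z)$. At $r=0$ the $r$-component of \eqref{eq:M} reads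
\[
s^2+\beta=l_0(y_0s+B)+s\,l(y)-l(f)-\nu_rq' .
\]
The coefficients of $y_0^2$ and $y_0$ force $l_0=1$ and $l=a$, and the terms free of $y_0$ give $\beta+a(f)-B=-\nu_rq'$. We therefore define the quadratic form
\[
\psi:=\beta+a(f)-B\qquad\text{on }U .
\]
We have just shown that $\psi\in\mathbb Cq'$ if $\varphi$ is liftable.

In Example~\ref{ex:stereo} the pair $(F,G_\kappa)$ is in normal form, with $f=0$, $\beta=0$, $a=0$ and $G_0=y_0^2+\kappa q'(y)$, so $\psi=-\kappa q'$, matching $\nu_r=\kappa$. In Example~\ref{ex:lines} take $e=(1,1,1,0,0)$ and let $\varepsilon_r$ be the sixth basis vector. The normal coordinates are $y_0=w_3$, $y=(w_1-w_3,\,w_2-w_3,\,w_4,\,w_5)$, $r=w_4+w_5+w_6$ with $q'=-(y_1y_3+y_2y_4)$, and $x_0=\frac12(x_1+x_2)$, $z=(x_3-x_1,\,x_3-x_2,\,x_4,\,x_5)$. With $\delta=\frac12(z_2-z_1)$ we have $x_1=x_0+\delta$ and $x_2=x_0-\delta$, so $\beta=-\delta^2$ and $f=\delta\cdot(-z_1,z_2,z_3,-z_4)$. Further $G_0=\frac12w_3(w_1+w_2)=y_0\bigl(y_0+\frac12(y_1+y_2)\bigr)$, so $a=\frac12(y_1+y_2)$ and $B=0$. Then $a(f)=\delta^2$ and $\psi=0$, and $L_r=x_3=x_0+a(z)$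 as predicted.

The necessary condition is also sufficient.

\begin{proposition}\label{prop:suff}
If $\psi=\tau q'$ for some $\tau\in\mathbb C$, then $\varphi$ is liftable.
\end{proposition}

\begin{proof}
We verify \eqref{eq:M}. On $\widehat{\mathcal Q}$ it asks that $M-\ell w$ be a linear function of $G$. Since $G(F)=Cx$, this suggests proving $M(F)\equiv\ell(F)F$ modulo $C$.

\emph{Step 1: the $r$-component.} By \eqref{eq:G}, $(G_0+a(G'))|_{r=0}=y_0s+B+sa-a(f)=s^2+B-a(f)$. Together with \eqref{eq:Mr} this gives $(M_r+G_0+a(G'))|_{r=0}=-\psi=-\tau q'=\tau q|_{r=0}$. So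
\[
M_r=\ell\,r-G_0-a(G')+\tau q
\]
for a linear form $\ell$ on $W$. At $w=F(x)$ we have $G=Cx$ and $q=0$, and therefore
\begin{equation}\label{eq:step1}
M_r(F)\equiv\ell(F)\,F_r\pmod C .
\end{equation}

\emph{Step 2: all components.} Restricting \eqref{eq:FG} to $\widehat{\mathcal Q}$ loses $M$. To recover it we first differentiate in a direction in which $q$ varies. Let $\partial_0=\partial/\partial y_0$; then $\partial_0q=r$ and
\[
2F(G,\partial_0G)=(\partial_0D)\,w+D\,\varepsilon_0+r\,M+q\,\partial_0M .
\]
At $w=F(x)$ we have $q=0$, $D=C^2$ and $G=Cx$, so the left side is divisible by $C$, and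
\[
F_r\,M(F)\equiv k\,F\pmod C,\qquad k:=-(\partial_0D)(F).
\]
Thus $M(F)$ is parallel to $F$ along $\{C=0\}$, and one component determines the factor. The $r$-component reads $F_rM_r(F)\equiv kF_r$, so $M_r(F)\equiv k$ by \eqref{eq:gcd}, and $k\equiv\ell(F)F_r$ by \eqref{eq:step1}. Hence $F_rM(F)\equiv F_r\,\ell(F)F$, and \eqref{eq:gcd} gives $M(F)\equiv\ell(F)F\pmod C$.

\emph{Step 3: degrees.} The map $M(F)-\ell(F)F$ has degree $4$ and $C$ has degree $3$, so $M(F)-\ell(F)F=-C\cdot L(x)=-L(G(F))$ with $L\colon V\to W$ linear. The quadratic map $M-\ell w+L(G)$ vanishes on $F(V)$, so it equals $-q\nu$ for some $\nu\in W$. This is \eqref{eq:M}, and Lemma~\ref{lem:criterion} concludes the proof.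
\end{proof}

\section{The form $q'$ divides $\psi$}\label{sec:vanish}

We have not yet used the $U$-component of \eqref{eq:FG}. It says that at a point of the cone $\{q'=0\}\subset U$ either $\psi$ vanishes or $f(y)$ is parallel to $y$.

\begin{lemma}\label{lem:minors}
In $\mathbb C[U]$ we have $\psi\cdot(f_iy_j-f_jy_i)\equiv0\pmod{q'}$ for all $i,j$.
\end{lemma}

\begin{proof}
By \eqref{eq:F} the $U$-component of $F(G)$ is $G_0G'+f(G')$. Put $y_0=r=0$ in \eqref{eq:FG}. Then $q=-q'(y)$, $G_0=B$ and $G'=ay-f$ by \eqref{eq:G}, so that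
\[
B\,(ay-f)+a^2f-2a\,f(y,f)+f(f)\equiv D(0,y,0)\,y\pmod{q'} .
\]
By \eqref{eq:cong}, the left side is congruent to a multiple of $y$ plus $\bigl(-B+a^2-a^2+\beta+a(f)\bigr)f=\psi f$. So $\psi f\equiv Ey$ for a cubic form $E$ on $U$, and $\psi(f_iy_j-f_jy_i)\equiv E\,(y_iy_j-y_jy_i)=0$.
\end{proof}

It remains to handle a component of $\{q'=0\}$ along which $f$ is parallel to the identity. There $\psi$ can be computed.

\begin{lemma}\label{lem:parallel}
Let $p$ be an irreducible factor of $q'$ and let $\lambda$ be a linear form on $U$ with $f(z)\equiv\lambda z\pmod p$. Then $\psi\equiv2(\beta+\lambda^2)\pmod p$.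
\end{lemma}

\begin{proof}
Modulo $p$, linearity in the second argument gives $f(z,f(z))\equiv\lambda f(z,z)\equiv\lambda^2z$, and $a(f)\equiv\lambda a$. The first congruence in \eqref{eq:cong} becomes $2\lambda^2z\equiv(a\lambda-\beta-B)\,z$. Since $n\ge2$, some coordinate $z_i$ is not divisible by $p$, and canceling it gives $B\equiv a\lambda-\beta-2\lambda^2$. Hence $\psi\equiv\beta+a\lambda-B\equiv2\beta+2\lambda^2$.
\end{proof}

\begin{proposition}\label{prop:div}
If $n\ge3$, then $q'$ divides $\psi$.
\end{proposition}

\begin{proof}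
We distinguish the three ways in which $q'$ can factor. In each case we assume $q'\nmid\psi$ and reach a contradiction. By the \emph{minors} we mean the cubic forms $f_iz_j-f_jz_i$.

\emph{Rank of $q'$ at least $3$.} The form $q'$ is irreducible, so by Lemma~\ref{lem:minors} it divides all minors. Lemma~\ref{lem:prop}, applied to the cone $\{q'=0\}\subset U$ with $P=f$ and $R=\mathrm{id}$, gives $f=\lambda z+q'u$ with $\lambda$ linear and $u\in U$. From $0=b(z,f)=q'\cdot(\lambda+b(u,z))$ we get $\lambda=-b(u,z)$, and from
\[
\beta q'=q'(f)=\lambda^2q'+2\lambda q'\,b(u,z)+q'^2\,q'(u)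
\]
we get $\beta+\lambda^2=q'(u)\,q'$. By Lemma~\ref{lem:parallel}, $q'\mid\psi$.

\emph{Rank $2$.} Choose coordinates with $q'=z_1z_2$. The relation $b(z,f)=0$ reads $z_1f_2+z_2f_1=0$, so
\begin{equation}\label{eq:theta}
f_1=-\theta z_1,\qquad f_2=\theta z_2
\end{equation}
for a linear form $\theta$, and $\beta q'=f_1f_2$ gives $\beta=-\theta^2$. One of $z_1,z_2$ does not divide $\psi$. If $z_2\nmid\psi$, then $z_2$ divides the minors $f_1z_i-f_iz_1=-z_1(\theta z_i+f_i)$, so $f\equiv-\theta z\pmod{z_2}$. If $z_1\nmid\psi$, then $z_1$ divides $f_2z_i-f_iz_2=z_2(\theta z_i-f_i)$, so $f\equiv\theta z\pmod{z_1}$. In both cases $\beta+\lambda^2=0$ for $\lambda=\mp\theta$, and Lemma~\ref{lem:parallel} shows that the variable in question divides $\psi$ after all.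

\emph{Rank $1$.} Choose coordinates with $q'=z_1^2$, so $b(u,u')=u_1u'_1$. By \eqref{eq:F}, $z_1f_1=0$, so $f_1=0$ and $\beta=0$. Lemma~\ref{lem:parallel} sees $\psi$ only modulo $z_1$, while we need it modulo $z_1^2$. We first show that $z_1$ divides $f$, and then use \eqref{eq:cong} modulo $z_1^2$.

Since $z_1^2\nmid\psi$, Lemma~\ref{lem:minors} shows that $z_1$ divides all minors. Let $\bar f_i$ be the restriction of $f_i$ to $z_1=0$. Then $\bar f_iz_j=\bar f_jz_i$ in $\mathbb C[z_2,\dots,z_n]$ for $i,j\ge2$. As $n-1\ge2$, each $z_i$ divides $\bar f_i$, and $\bar f_i=\lambda z_i$ for one linear form $\lambda$ in $z_2,\dots,z_n$. So $f\equiv\lambda z\pmod{z_1}$, and Lemma~\ref{lem:parallel} gives $\psi\equiv2\lambda^2\pmod{z_1}$. Lemma~\ref{lem:minors} for the minor $f_2z_1-f_1z_2=f_2z_1$ says that $z_1$ divides $\psi f_2\equiv2\lambda^3z_2$. Hence $\lambda=0$, and $f=z_1g(z)$ with $g\colon U\to U$ linear and $g_1=0$.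

Now $2f(z,u)=z_1g(u)+u_1g(z)$. For $u=f(z)$ we have $u_1=0$ and $g(u)=z_1g(g(z))$, so $2f(z,f)\equiv0\pmod{z_1^2}$, and \eqref{eq:cong} gives $a\,z_1g(z)\equiv Bz\pmod{z_1^2}$. The first component shows $z_1^2\mid Bz_1$, so $B=z_1B'$ with $B'$ linear, and
\begin{equation}\label{eq:rank1}
a\cdot g(z)\equiv B'z\pmod{z_1},\qquad \psi=a(f)-B=z_1\bigl(a(g(z))-B'\bigr).
\end{equation}
If $z_1\nmid a$, apply the linear form $a$ to the congruence in \eqref{eq:rank1} and cancel $a(z)$; this gives $a(g(z))\equiv B'\pmod{z_1}$. If $a=a_1z_1$ with $a_1\in\mathbb C$, then $a(g(z))=a_1g_1=0$, and the second component of the congruence gives $z_1\mid B'z_2$, so $z_1\mid B'$. In both cases $z_1^2\mid\psi$.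
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:irred}, and of Theorem~\ref{thm:smooth} for $n\ge3$]
Both $\psi$ and $q'$ are quadratic forms, so Proposition~\ref{prop:div} gives $\psi\in\mathbb Cq'$, and Proposition~\ref{prop:suff} gives the lift. If $\mathcal Q$ is smooth, then $\operatorname{rk}q'=n\ge3$, and only the first case of Proposition~\ref{prop:div} is needed.
\end{proof}

\section{Low dimensions and the role of the hypotheses}\label{sec:low}

The maps $f=q'u-b(u,z)z$ met in the first case of Proposition~\ref{prop:div} are Example~\ref{ex:stereo} in disguise: they belong to the inverse of the projection from the point $(q'(u),u,1)\in\mathcal Q$. For a map of type $(2,2)$ they cannot occur.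

\begin{lemma}\label{lem:stereo}
Let $n\ge2$. Then $f$ is not of the form $f(z)=q'(z)\,u-b(u,z)\,z$ with $u\in U$.
\end{lemma}

\begin{proof}
Suppose it is. By \eqref{eq:F}, $\beta q'=q'(f)=q'\cdot\bigl(q'(u)\,q'-b(u,z)^2\bigr)$. With $\xi=x_0-b(u,z)$ we obtain
\[
F=\bigl(\xi^2+2\xi\,b(u,z)+q'(u)\,q'(z),\;\;\xi z+q'(z)\,u,\;\;q'(z)\bigr).
\]
Define linear maps $m\colon W\to V$ and $T\colon V\to V$ by
\[
m(y_0,y,r)=\bigl(y_0-2b(u,y)+r\,q'(u),\;\;y-ru\bigr),\qquad T(x_0,z)=(x_0-b(u,z),\;z).
\]
Then $m(F(x))=(\xi^2,\xi z)=\xi\,T(x)$, while $T(G(F(x)))=C\,T(x)$. So the minors of $(T\circ G,\,m)$ vanish on $F(V)$, hence on $\widehat{\mathcal Q}$. The kernel of $m$ is the line spanned by $(q'(u),u,1)$, of codimension $n\ge2$ in $\widehat{\mathcal Q}$. By Lemma~\ref{lem:prop}, $T\circ G=h\,m$ on $\widehat{\mathcal Q}$ for a linear form $h$, and $h\neq0$ because $G|_{\mathcal Q}\neq0$. Since $T$ is invertible, $G$ vanishes on the divisor $\{h=0\}\cap\mathcal Q$, contrary to the definition of type $(2,2)$.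
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:smooth} for $n\le2$]
Let $n=2$. Then $q'=z_1z_2$ in suitable coordinates on $U=\mathbb C^2$, and $f=(-\theta z_1,\theta z_2)$ as in \eqref{eq:theta}. Write $\theta=\frac12(u_2z_1-u_1z_2)$ with $u\in U$. Since $b(u,z)=\frac12(u_1z_2+u_2z_1)$, the components of $q'u-b(u,z)z$ are $\frac12z_1(u_1z_2-u_2z_1)=-\theta z_1$ and $\frac12z_2(u_2z_1-u_1z_2)=\theta z_2$. So $f=q'u-b(u,z)z$, which contradicts Lemma~\ref{lem:stereo}.

Let $n=1$. Then $\mathcal Q$ is a smooth conic, parametrized by $\mathbb P^1$ through quadratic forms, and its prime divisors are its points. The two components of $G$ pull back to binary quartics without common zero, so $[G|_{\mathcal Q}]$ is a morphism $\mathbb P^1\to\mathbb P^1$ of degree $4$, which is not birational.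
\end{proof}

\begin{remark}\label{rem:small}
Lemma~\ref{lem:stereo} excludes two further cases. (i) Let $n=2$ and let $\mathcal Q$ be a cone, so $q'=z_1^2$ and $f=(0,f_2)$, $\beta=0$. Then $f\equiv\lambda z\pmod{z_1}$ holds automatically with $\lambda\in\mathbb Cz_2$, and Lemmas~\ref{lem:minors} and~\ref{lem:parallel} give $z_1\mid 2\lambda^3z_2$, so $\lambda=0$. Writing $f_2=z_1(u_2z_1-u_1z_2)$ we find $f=q'u-b(u,z)z$. So the hypothesis $n\ge3$ in Theorem~\ref{thm:irred} excludes no map. (ii) Let $n=3$ and let $\mathcal Q$ be smooth, with $q'=z_1^2+z_2^2+z_3^2$. The relations among $z_1,z_2,z_3$ are generated by the trivial ones $z_iz_j-z_jz_i$, so $b(z,f)=0$ gives $f=z\times\omega(z)$ with $\omega$ linear. Then $q'(f)=q'\cdot q'(\omega)-b(z,\omega)^2$ is divisible by $q'$, so $b(z,\omega)=\mu q'$ with $\mu\in\mathbb C$. Replacing $\omega$ by $\omega-\mu z$ does not change $f$ and makes $\omega$ skew-symmetric, so $\omega=u\times z$ and $f=z\times(u\times z)=q'u-b(u,z)z$. Thus Examples~\ref{ex:hankel} and~\ref{ex:lines} live in the smallest dimension in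 which a smooth quadric receives a map of type $(2,2)$.
\end{remark}

\begin{remark}\label{rem:hyp}
The condition $\rho\ge3$ is used throughout: it makes $q$ irreducible, it makes $\widehat{\mathcal Q}$ normal, which produces $D$ and $M$, and it gives $q'\neq0$. That $F$ has no common factor is used to show that $\widehat F$ has none and to normalize $\widehat F(x,0)=F(x)$. That $G$ has no fixed component on $\mathcal Q$ is used in Theorem~\ref{thm:unique}(a), hence in the ``only if'' part of Lemma~\ref{lem:criterion}, and in this section. The construction of the lift in Propositions~\ref{prop:suff} and~\ref{prop:div} uses only $G|_{\mathcal Q}\neq0$, in agreement with Example~\ref{ex:stereo}, where lifts exist but are not unique.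
\end{remark}

\begin{thebibliography}{9}

\bibitem{Sta}
Giovanni Staglian\`o,
\emph{On special quadratic birational transformations of a projective space},
arXiv:1302.5579 (2013).

\end{thebibliography}
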